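# A primitive axial algebra of Monster type on which every associating form vanishes

## 1. Three idempotents and a form that is forced

Let $\mathbb F$ be a field of characteristic not $2$ in which $1,0,\tfrac14,\tfrac1{32}$ are pairwise distinct. Clearing denominators, this says exactly that $\operatorname{char}\mathbb F\notin\{2,3,7,31\}$; call such a field admissible. All algebras below are commutative, bilinear, and usually not associative.

Let $E$ be the algebra with basis $a,b,c$ and products
$$aa=a,\quad bb=b,\quad cc=c,\qquad ab=\tfrac18(a+b-c),\quad ac=\tfrac18(a+c-b),\quad bc=\tfrac18(b+c-a). \tag{1}$$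
It has all permutations of $a,b,c$ as automorphisms, so what we learn about $a$ holds for $b$ and $c$.

First we diagonalize multiplication by $a$. From (1), $a(b-c)=\tfrac14(b-c)$ and $a(b+c)=\tfrac14a$. Put $d=b-c$ and $w=b+c-\tfrac14a$. Then
$$aa=a,\qquad aw=\tfrac14a-\tfrac14a=0,\qquad ad=\tfrac14d ,$$
so $a,w,d$ is a basis of eigenvectors with eigenvalues $1,0,\tfrac14$. Next we multiply eigenvectors. Since $(b+c)(b-c)=b-c$,
$$wd=d-\tfrac1{16}d=\tfrac{15}{16}d .$$
Also
$$w w=(b+c)(b+c)-\tfrac12a(b+c)+\tfrac1{16}a=\tfrac54(b+c)-\tfrac14a-\tfrac18a+\tfrac1{16}a=\tfrac54w,$$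
$$dd=b+c-2bc=\tfrac34(b+c)+\tfrac14a=\tfrac34w+\tfrac7{16}a .$$
So "$0$ times $0$" lands in eigenvalue $0$, "$0$ times $\tfrac14$" in $\tfrac14$, and "$\tfrac14$ times $\tfrac14$" in $1$ and $0$.

Now look for a bilinear form $f$ on $E$ with $f(xy,z)=f(x,yz)$ for all $x,y,z$. If $ax=\lambda x$ and $ay=\mu y$, then $\lambda f(x,y)=f(xa,y)=f(x,ay)=\mu f(x,y)$, so eigenvectors for different eigenvalues are orthogonal, on either side. Because
$$b=\tfrac18a+\tfrac12w+\tfrac12d,\qquad c=\tfrac18a+\tfrac12w-\tfrac12d,$$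
we get $f(a,b)=f(b,a)=f(a,c)=f(c,a)=\tfrac18f(a,a)$. The same with $b$ in the role of $a$ gives $f(a,b)=\tfrac18f(b,b)$, so $f(a,a)=f(b,b)$, and likewise $f(c,c)$ is the same number. Up to a scalar, then, there is only one candidate: value $1$ on each pair of equal basis vectors, $\tfrac18$ on each pair of different ones.

The candidate works. The expression $f(xy,z)$ on basis vectors is symmetric in $x,y,z$: we have $f(aa,b)=\tfrac18$ and $f(ab,a)=\tfrac18(1+\tfrac18-\tfrac18)=\tfrac18$, and $f(ab,c)=\tfrac18(\tfrac18+\tfrac18-1)=-\tfrac3{32}$ is unchanged when $a,b,c$ are permuted; all other cases follow by permuting. Hence $f(xy,z)=f(yz,x)=f(x,yz)$.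

So on $E$ the form is forced, up to a scalar, by the way the idempotents project to each other, and the forced form does associate. It is natural to ask whether such a form always exists for algebras generated by idempotents of this kind. To make this precise we need some definitions.

## 2. Axes, the Monster fusion law, and Frobenius forms

**Definition (fusion law).** A fusion law over $\mathbb F$ is a pair $(\mathcal F,\star)$ with $\mathcal F\subseteq\mathbb F$ and $\star:\mathcal F\times\mathcal F\to2^{\mathcal F}$ a symmetric binary operation. The Monster fusion law has $\mathcal F=\{1,0,\tfrac14,\tfrac1{32}\}$ and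

| $\star$ | $1$ | $0$ | $\tfrac14$ | $\tfrac1{32}$ |
|---|---|---|---|---|
| $1$ | $\{1\}$ | $\emptyset$ | $\{\tfrac14\}$ | $\{\tfrac1{32}\}$ |
| $0$ | $\emptyset$ | $\{0\}$ | $\{\tfrac14\}$ | $\{\tfrac1{32}\}$ |
| $\tfrac14$ | $\{\tfrac14\}$ | $\{\tfrac14\}$ | $\{1,0\}$ | $\{\tfrac1{32}\}$ |
| $\tfrac1{32}$ | $\{\tfrac1{32}\}$ | $\{\tfrac1{32}\}$ | $\{\tfrac1{32}\}$ | $\{1,0,\tfrac14\}$ |

For a commutative algebra $A$, $a\in A$ and $\lambda\in\mathbb F$, let $A_\lambda(a)=\{v\in A: av=\lambda v\}$, and for $S\subseteq\mathcal F$ let $A_S(a)=\bigoplus_{\lambda\in S}A_\lambda(a)$, with $A_\emptyset(a)=0$. Write $\operatorname{ad}_a$ for the map $y\mapsto ay$.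

**Definition (axis).** An element $a\in A$ is an axis if it is a non-zero idempotent, $A=\bigoplus_{\lambda\in\mathcal F}A_\lambda(a)$, and $A_\lambda(a)A_\mu(a)\subseteq A_{\lambda\star\mu}(a)$ for all $\lambda,\mu\in\mathcal F$. It is primitive if $A_1(a)=\mathbb Fa$.

**Definition (axial algebra of Monster type).** This is a pair $(A,X)$ where $X$ is a non-empty set of axes for the Monster fusion law and $X$ generates $A$ as an algebra. It is primitive if every $a\in X$ is.

The computation in Section 1 says that $(E,\{a,b,c\})$ is a primitive axial algebra of Monster type, with $E_{1/32}(a)=0$.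

**Definition (Miyamoto involution and group).** For an axis $a$ put $A_+(a)=A_{\{1,0,1/4\}}(a)$ and $A_-(a)=A_{1/32}(a)$. The table shows $A_+A_+\subseteq A_+$, $A_+A_-\subseteq A_-$, $A_-A_-\subseteq A_+$. Hence the map $\tau_a$ that is $1$ on $A_+(a)$ and $-1$ on $A_-(a)$ is an automorphism of $A$. The Miyamoto group is $G=\langle\tau_a:a\in X\rangle$.

On $E$ every $\tau_a$ is trivial. For a non-trivial one, take the algebra with basis $a,u$ and $aa=a$, $au=\tfrac1{32}u$, $uu=a$. Here $A_1(a)=\mathbb Fa$ and $A_{1/32}(a)=\mathbb Fu$, the only product to check is $uu=a\in A_1(a)$, so $a$ is a primitive axis, and $\tau_a$ sends $u$ to $-u$. (The set $\{a\}$ does not generate this algebra.)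

**Definition (Frobenius form).** A bilinear form $f$ on $A$ associates if $f(xy,z)=f(x,yz)$ for all $x,y,z\in A$. A Frobenius form is a non-zero associating bilinear form. Symmetry is not assumed.

On the algebra with basis $a,u$, the symmetric form with $f(a,a)=1$, $f(u,u)=32$, $f(a,u)=0$ is a Frobenius form: $f(xy,z)$ is symmetric in its arguments because $f(uu,a)=1=\tfrac1{32}\cdot32=f(ua,u)$ and $f(aa,u)=0=f(au,a)$.

The statement under discussion comes from Justin McInroy and Sergey Shpectorov, "An expansion algorithm for constructing axial algebras", arXiv:1804.00587 (2018), and we are asked to prove or disprove it: *all primitive axial algebras of Monster type admit a Frobenius form which is non-zero on the axes (that is, $f(a,a)\ne0$ for all $a\in X$) and invariant under the Miyamoto group (that is, $f(x^g,y^g)=f(x,y)$ for all $x,y\in A$, $g\in G$).*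

It is false, over every admissible field, including $\mathbb R$.

**Theorem 1.** Over every admissible $\mathbb F$ there is a primitive axial algebra $(A,X)$ of Monster type with $\dim A=17$ such that every bilinear form on $A$ with $f(xy,z)=f(x,yz)$ for all $x,y,z$ is zero. One may take $|X|=8$ or $|X|=4$. In particular $A$ has no Frobenius form at all.

A refinement, Theorem 2, is stated in Section 5, once the algebra has been constructed.

## 3. What the projections determine, and what they leave open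

We first redo the argument of Section 1 in general. One fact from linear algebra is used repeatedly: if a linear map $M$ on $A$ is diagonalizable with finitely many eigenvalues and $W$ is an $M$-invariant subspace, then $W$ is the direct sum of its intersections with the eigenspaces of $M$. Indeed the component of $w\in W$ in an eigenspace is $p(M)w$ for a suitable interpolation polynomial $p$, hence lies in $W$.

For a primitive axis $a$ and $y\in A$, define $\varphi_a(y)\in\mathbb F$ by
$$y-\varphi_a(y)\,a\in A_0(a)\oplus A_{1/4}(a)\oplus A_{1/32}(a).$$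
In $E$, for example, $\varphi_a(b)=\tfrac18$.

**Lemma 1.** Let $a$ be a primitive axis in $A$ and $f$ an associating bilinear form. If $x\in A_\lambda(a)$, $y\in A_\mu(a)$ and $\lambda\ne\mu$, then $f(x,y)=0$. For all $y\in A$, $f(a,y)=f(y,a)=\varphi_a(y)f(a,a)$.

*Proof.* $\lambda f(x,y)=f(xa,y)=f(x,ay)=\mu f(x,y)$. For the second claim, write $y=\varphi_a(y)a+y'$ with $y'\in A_0\oplus A_{1/4}\oplus A_{1/32}$; since $a\in A_1(a)$, the first claim gives $f(a,y')=f(y',a)=0$. $\square$

This suggests how one would try to prove the statement. Choose the numbers $f(a,a)$, $a\in X$. By Lemma 1 they determine $f(a,\cdot)$ for each $a\in X$. The rule $f(ay,z)=f(y,az)$ then pushes this further: if $f(y,\cdot)$ is known, so is $f(ay,\cdot)$ for each $a\in X$. Let $W$ be the smallest subspace of $A$ that contains $X$ and is invariant under $\operatorname{ad}_a$ for all $a\in X$. Then $f$ is determined on $W\times A$, and if $W=A$, as in $E$, one has a definite candidate to test.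

The approach stops where $W\neq A$. "Generated by $X$" allows products of two elements neither of which is an axis, and such a product $v=xy$ may lie outside $W$. Suppose moreover that $v\in A_{1/32}(a)$ for every $a\in X$. Then Lemma 1 says $f(a,v)=0$ for all $a$, and nothing about $f(v,v)$. The value $f(v,v)$ has to come from the factorization $v=xy$, and the rest of the algebra must be compatible with that value. Here is a way in which it is not.

**Lemma 2.** Let $(A,X)$ be a primitive axial algebra of Monster type. Suppose there are $x,y\in A$ such that $v=xy$ satisfies $yv=0$, $v\in A_{1/32}(a)$ for every $a\in X$, and $\varphi_a(vv)\neq0$ for every $a\in X$. Then every associating bilinear form on $A$ is zero.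

*Proof.* Let $f$ associate. Then
$$f(v,v)=f(xy,v)=f(x,yv)=f(x,0)=0 .$$
For $a\in X$ we compute $f(a,vv)$ in two ways. By associativity $f(a,vv)=f(av,v)=\tfrac1{32}f(v,v)=0$. By Lemma 1, $f(a,vv)=\varphi_a(vv)f(a,a)$. Since $\varphi_a(vv)\ne0$, we get $f(a,a)=0$, and Lemma 1 then gives $f(a,z)=\varphi_a(z)f(a,a)=0$ for all $z\in A$.

So $X$ lies in $R=\{r\in A: f(r,z)=0\text{ for all }z\in A\}$. This $R$ is an ideal, since $f(rz,z')=f(r,zz')=0$ for $r\in R$. As $X$ generates $A$, we have $R=A$, that is, $f=0$. $\square$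

The fusion law does not forbid the hypotheses outright: $\tfrac1{32}\star\tfrac1{32}$ contains $1$, so $vv$ may have a component along $a$. What is needed is an algebra in which there is such a $v$ for all axes simultaneously. The plan is to start from an algebra with a good supply of axes, append one vector $v$ that every axis multiplies by $\tfrac1{32}$, and set $vv=s$ for an $s$ that we may choose freely.

## 4. Symmetric squares, and where the eigenvalue $\tfrac14$ comes from

Let $H$ be a vector space with a symmetric bilinear form $(\cdot,\cdot)$. The symmetric square $S^2H$ is spanned by products $hk=kh$, $h,k\in H$, bilinear in $h$ and $k$; write $h^2=hh$. If $e_1,\dots,e_n$ is a basis of $H$, then the $e_ie_j$ with $i\le j$ form a basis of $S^2H$. We multiply by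
$$(hk)(h'k')=(h,h')\,kk'+(h,k')\,kh'+(k,h')\,hk'+(k,k')\,hh' .\tag{P1}$$
The right side is symmetric and bilinear in $h,k$ and in $h',k'$, so this is well defined, and exchanging the two pairs does not change it, so it is commutative. Two products recur: $h^2k^2=4(h,k)\,hk$ and $g^2(hk)=2(g,h)\,gk+2(g,k)\,gh$.

Let $\alpha\in H$ with $(\alpha,\alpha)=4$. Since $4\ne0$, $H=\mathbb F\alpha\oplus\alpha^\perp$, and therefore
$$S^2H=\mathbb F\alpha^2\ \oplus\ \alpha\alpha^\perp\ \oplus\ S^2(\alpha^\perp).\tag{2}$$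
For $h,k\in\alpha^\perp$,
$$\alpha^2\alpha^2=16\alpha^2,\qquad \alpha^2(\alpha h)=8\,\alpha h,\qquad \alpha^2(hk)=0. \tag{3}$$
So $\tfrac1{16}\alpha^2$ is an idempotent with eigenvalues $1,\tfrac12,0$. The law we want has $\tfrac14$, so we halve: $\tfrac1{32}\alpha^2$ has eigenvalues $\tfrac12,\tfrac14,0$ but is no longer idempotent. The repair is to append a vector $x_\alpha$ with
$$(hk)x_\alpha=(h,\alpha)(k,\alpha)x_\alpha,\qquad x_\alpha x_\alpha=\alpha^2 ,$$
and to set $a_\alpha^\sigma=\tfrac1{32}\alpha^2+\tfrac\sigma8x_\alpha$ for $\sigma=\pm1$. Then $x_\alpha\alpha^2=16x_\alpha$ and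
$$a_\alpha^\sigma a_\alpha^\sigma=\tfrac{16}{1024}\alpha^2+\tfrac{2\cdot16\sigma}{256}x_\alpha+\tfrac1{64}\alpha^2=a_\alpha^\sigma,\qquad a_\alpha^{\sigma}a_\alpha^{-\sigma}=\tfrac1{64}\alpha^2-\tfrac1{64}\alpha^2=0. \tag{4}$$
The pair $\alpha^2,x_\alpha$ has been split into two orthogonal idempotents.

The algebra $E$ reappears here. Take three vectors with $\alpha+\beta+\gamma=0$, each of square $4$, so that different ones have product $-2$, and set $x_\alpha x_\beta=x_\gamma$ and cyclically. Then $\alpha^2\beta^2=-8\alpha\beta=-4(\gamma^2-\alpha^2-\beta^2)$, and $\alpha^2x_\beta=4x_\beta$, $\beta^2x_\alpha=4x_\alpha$. Hence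
$$a_\alpha^\sigma a_\beta^{\sigma'}=\tfrac1{256}(\alpha^2+\beta^2-\gamma^2)+\tfrac1{64}(\sigma x_\alpha+\sigma'x_\beta+\sigma\sigma'x_\gamma)=\tfrac18\big(a_\alpha^\sigma+a_\beta^{\sigma'}-a_\gamma^{-\sigma\sigma'}\big),$$
which is the product rule of (1). To get the eigenvalue $\tfrac1{32}$, we note that $\tfrac1{32}\alpha^2$ acts on $x_\xi$ as $\tfrac1{32}(\alpha,\xi)^2$. So we want vectors $\xi$ with $(\alpha,\xi)=\pm1$ as well, and this leads to two triples.

## 5. The seventeen-dimensional algebra $A_s$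

Let $H$ have basis $\alpha_1,\alpha_2,\beta_1,\beta_2$ and the symmetric form
$$(\alpha_i,\alpha_i)=(\beta_i,\beta_i)=4,\quad (\alpha_1,\alpha_2)=(\beta_1,\beta_2)=-2,\quad (\alpha_1,\beta_1)=(\alpha_2,\beta_2)=0,\quad (\alpha_1,\beta_2)=1,\ (\alpha_2,\beta_1)=-1 .$$
Put $\alpha_3=-\alpha_1-\alpha_2$ and $\beta_3=-\beta_1-\beta_2$. Then $(\alpha_3,\alpha_3)=4+4-4=4$ and $(\alpha_i,\alpha_3)=-4+2=-2$ for $i=1,2$, and the same for the $\beta$'s. So all six vectors have square $4$, and different vectors in the same triple $T_1=\{\alpha_1,\alpha_2,\alpha_3\}$ or $T_2=\{\beta_1,\beta_2,\beta_3\}$ have product $-2$. Between the triples, with rows $\alpha_i$ and columns $\beta_j$,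
$$\big((\alpha_i,\beta_j)\big)=\begin{pmatrix}0&1&-1\\-1&0&1\\1&-1&0\end{pmatrix},\tag{5}$$
because rows and columns must sum to $0$. Let $\Psi=T_1\cup T_2$ and $\Phi=\{\alpha_1,\alpha_2,\beta_1,\beta_2\}$.

Fix $s\in S^2H$. The algebra is
$$A=A_s=S^2H\oplus\bigoplus_{\xi\in\Psi}\mathbb Fx_\xi\oplus\mathbb Fv,\qquad\dim A=10+6+1=17,$$
with commutative product given by (P1) and

* (P2) $(hk)x_\xi=(h,\xi)(k,\xi)x_\xi$;
* (P3) $x_\xi x_\xi=\xi^2$;
* (P4) $x_\xi x_\zeta=x_\eta$ if $\{\xi,\zeta,\eta\}=T_1$ or $T_2$;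
* (P5) $x_{\alpha_3}x_{\beta_3}=v$, and $x_{\alpha_i}x_{\beta_j}=0$ for $(i,j)\neq(3,3)$;
* (P6) $(hk)v=\tfrac14(h,k)v$;
* (P7) $x_\xi v=0$ for all $\xi\in\Psi$;
* (P8) $vv=s$.

The formulas are symmetric and bilinear in $h,k$, so the product is well defined. Put
$$X=\{a_\alpha^\sigma:\alpha\in\Phi,\ \sigma=\pm1\},\qquad a_\alpha^\sigma=\tfrac1{32}\alpha^2+\tfrac\sigma8x_\alpha .$$
These are eight elements; there are none for $\alpha_3,\beta_3$. Compare this with Lemma 2. By (P6), $\alpha^2$ acts on $v$ as $\tfrac14\cdot4=1$ for each $\alpha\in\Phi$, so each element of $X$ multiplies $v$ by $\tfrac1{32}$. The vector $v$ is a product of $x=x_{\alpha_3}$ and $y=x_{\beta_3}$, neither attached to an element of $X$, and $yv=0$ by (P7). Finally $vv=s$ is ours to choose.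

Let $B$ be the symmetric bilinear form on $S^2H$ with
$$B(hk,h'k')=(h,h')(k,k')+(h,k')(k,h').\tag{6}$$

**Theorem 2.** For every $s\in S^2H\cong\mathbb F^{10}$, $(A_s,X)$ is a primitive axial algebra of Monster type. Moreover:

* if $s\in\operatorname{rad}B$, the Frobenius forms on $A_s$ are exactly the non-zero multiples of one form, which is non-zero on all axes and Miyamoto-invariant;
* if $s\notin\operatorname{rad}B$, there is no Frobenius form on $A_s$.

If $\operatorname{char}\mathbb F\ne11$, then $\operatorname{rad}B=0$; in that case, for every $s\neq0$, $A_s$ is moreover a simple algebra without a Frobenius form.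

The case $s=0$ shows what changes. In $A_0$ the line $\mathbb Fv$ is an ideal, and a form can simply vanish on it. It is the choice of $s$ that decides.

## 6. Eigenspaces and fusion rules of $a_\alpha^\sigma$

**Proposition 3.** For every $s\in S^2H$, every element of $X$ is a primitive axis of $A_s$ for the Monster fusion law.

Fix $\alpha\in\Phi$ and $\sigma=\pm1$; put $a=a_\alpha^\sigma$ and $e=a_\alpha^{-\sigma}$. Let $T=\{\alpha,\zeta,\eta\}$ be the triple containing $\alpha$ and $T'$ the other one. By (5), $T'=\{\xi_0,\xi_1,\xi_2\}$ with $(\alpha,\xi_0)=0$ and $(\alpha,\xi_1),(\alpha,\xi_2)\in\{1,-1\}$; here $\xi_0=\beta_1,\beta_2,\alpha_1,\alpha_2$ for $\alpha=\alpha_1,\alpha_2,\beta_1,\beta_2$ respectively. Note that neither $\alpha$ nor $\xi_0$ is $\alpha_3$ or $\beta_3$. Put $y_\pm=x_\zeta\pm\sigma x_\eta$. Throughout, $h,k,h',k'$ denote elements of $\alpha^\perp$.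

**Step 1: the eigenspaces.** The purpose is to diagonalize $\operatorname{ad}_a$. By (4), $aa=a$ and $ae=0$; the same computation gives $ee=e$. By (P2), $x_\alpha(\alpha h)=(\alpha,\alpha)(h,\alpha)x_\alpha=0$ and $x_\alpha(hk)=0$, so (3) gives $a(\alpha h)=\tfrac14\alpha h$ and $a(hk)=0$. Since $(\alpha,\zeta)^2=(\alpha,\eta)^2=4$,
$$ax_\zeta=\tfrac18x_\zeta+\tfrac\sigma8x_\eta,\qquad ax_\eta=\tfrac18x_\eta+\tfrac\sigma8x_\zeta,$$
so $ay_+=\tfrac14y_+$ and $ay_-=0$. For $\xi\in T'$ we have $x_\alpha x_\xi=0$ by (P5), as $\alpha\notin\{\alpha_3,\beta_3\}$; so $ax_\xi=\tfrac1{32}(\alpha,\xi)^2x_\xi$, which is $0$ for $\xi_0$ and $\tfrac1{32}x_\xi$ for $\xi_1,\xi_2$. Finally $av=\tfrac1{32}\cdot\tfrac14\cdot4\,v=\tfrac1{32}v$.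

Since $a,e$ span the same space as $\alpha^2,x_\alpha$, and $y_\pm$ the same space as $x_\zeta,x_\eta$, decomposition (2) shows that these eigenvectors span $A$. Hence
$$A_1(a)=\mathbb Fa,\qquad A_0(a)=\mathbb Fe\oplus S^2(\alpha^\perp)\oplus\mathbb Fy_-\oplus\mathbb Fx_{\xi_0},$$
$$A_{1/4}(a)=\alpha\alpha^\perp\oplus\mathbb Fy_+,\qquad A_{1/32}(a)=\langle x_{\xi_1},x_{\xi_2},v\rangle ,\tag{7}$$
of dimensions $1$, $1+6+1+1=9$, $3+1=4$ and $3$, with sum $17$. So $a$ is a non-zero idempotent, $A$ is the sum of the eigenspaces, and $A_1(a)=\mathbb Fa$. The rules $1\star\lambda$ hold, because multiplying by $A_1(a)=\mathbb Fa$ is a scalar multiple of $\operatorname{ad}_a$.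

**Step 2: the rules involving $\tfrac1{32}$.** These say exactly that $A_-=A_{1/32}(a)$ is the odd part of a $\mathbb Z_2$-grading (the even-even inclusion is included for completeness), where by (7)
$$A_+=A_1(a)\oplus A_0(a)\oplus A_{1/4}(a)=S^2H\oplus\langle x_\xi:\xi\in T\rangle\oplus\mathbb Fx_{\xi_0}.$$

* $A_+A_+\subseteq A_+$. $S^2H$ is closed under multiplication and acts by scalars on each $x_\xi$. Products of $x_\xi$'s with $\xi\in T$ lie in $S^2H+\langle x_\xi:\xi\in T\rangle$ by (P3) and (P4). Next, $x_{\xi_0}x_{\xi_0}=\xi_0^2$. Finally $x_\xi x_{\xi_0}=0$ for $\xi\in T$, by (P5), since $\xi_0\notin\{\alpha_3,\beta_3\}$.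
* $A_+A_-\subseteq A_-$. $S^2H$ acts by scalars on $x_{\xi_1},x_{\xi_2},v$. For $\xi\in T$ and $i=1,2$, $x_\xi x_{\xi_i}\in\{0,v\}$ by (P5). Also $x_{\xi_0}x_{\xi_1}=x_{\xi_2}$ and $x_{\xi_0}x_{\xi_2}=x_{\xi_1}$, and $x_\xi v=0$ for all $\xi\in\Psi$.
* $A_-A_-\subseteq A_+$. We have $x_{\xi_i}x_{\xi_i}=\xi_i^2$, $x_{\xi_1}x_{\xi_2}=x_{\xi_0}$, $x_{\xi_i}v=0$, and $vv=s\in S^2H$.

The last product is the only place where $s$ enters, and every $s\in S^2H$ is allowed because $S^2H\subseteq A_+(a)$.

**Step 3: notation for the remaining rules.** The purpose is to express $\zeta,\eta$ relative to $\alpha$. Put $\zeta'=\zeta+\tfrac12\alpha$; since $(\zeta,\alpha)=-2$, $\zeta'\in\alpha^\perp$. Then $\zeta=-\tfrac12\alpha+\zeta'$ and $\eta=-\alpha-\zeta=-\tfrac12\alpha-\zeta'$. Hence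
$$(h,\eta)=-(h,\zeta),\qquad \zeta^2+\eta^2=\tfrac12\alpha^2+2\zeta'^2,\qquad \zeta^2-\eta^2=-2\alpha\zeta' ,\qquad \alpha^2=16(a+e).\tag{8}$$
From (P2), $hk$ acts on $x_\zeta$ and on $x_\eta$ by the same scalar $(h,\zeta)(k,\zeta)$, whereas
$$(\alpha h)x_\zeta=-2(h,\zeta)x_\zeta,\qquad(\alpha h)x_\eta=-2(h,\eta)x_\eta=2(h,\zeta)x_\eta .\tag{9}$$
Replacing $\sigma$ by $-\sigma$ in Step 1, $ex_\zeta=\tfrac18(x_\zeta-\sigma x_\eta)$ and $ex_\eta=\tfrac18(x_\eta-\sigma x_\zeta)$.

**Step 4: $0\star0\subseteq\{0\}$.** We multiply the generators of $A_0(a)$ in (7).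

* $ee=e$; $e(hk)=0$; $ex_{\xi_0}=\tfrac1{32}(\alpha,\xi_0)^2x_{\xi_0}=0$; $ey_-=\tfrac18\big[(x_\zeta-\sigma x_\eta)-\sigma(x_\eta-\sigma x_\zeta)\big]=\tfrac14y_-$.
* $S^2(\alpha^\perp)$ is closed under (P1); $(hk)y_-=(h,\zeta)(k,\zeta)y_-$; $(hk)x_{\xi_0}\in\mathbb Fx_{\xi_0}$.
* $y_-y_-=\zeta^2+\eta^2-2\sigma x_\alpha=2\zeta'^2+16\big(\tfrac1{32}\alpha^2-\tfrac\sigma8x_\alpha\big)=2\zeta'^2+16e$.
* $y_-x_{\xi_0}=0$ by (P5); $x_{\xi_0}x_{\xi_0}=\xi_0^2\in S^2(\alpha^\perp)$, because $(\alpha,\xi_0)=0$.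

All results lie in $A_0(a)$.

**Step 5: $0\star\tfrac14\subseteq\{\tfrac14\}$.** We multiply $e$, $hk$, $y_-$, $x_{\xi_0}$ by $\alpha h'$ and $y_+$.

* $e(\alpha h)=\tfrac14\alpha h$; $ey_+=\tfrac18\big[(x_\zeta-\sigma x_\eta)+\sigma(x_\eta-\sigma x_\zeta)\big]=0$.
* $(hk)(\alpha h')=(h,h')\,\alpha k+(k,h')\,\alpha h$; $(hk)y_+=(h,\zeta)(k,\zeta)y_+$.
* By (9), $(\alpha h)y_-=-2(h,\zeta)x_\zeta-2\sigma(h,\zeta)x_\eta=-2(h,\zeta)y_+$.
* $y_-y_+=\zeta^2-\eta^2=-2\alpha\zeta'$, as the cross terms cancel.
* $x_{\xi_0}(\alpha h)=(\alpha,\xi_0)(h,\xi_0)x_{\xi_0}=0$; $x_{\xi_0}y_+=0$ by (P5).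

All results lie in $A_{1/4}(a)$.

**Step 6: $\tfrac14\star\tfrac14\subseteq\{1,0\}$.**

* $(\alpha h)(\alpha k)=4hk+(h,k)\alpha^2=4hk+16(h,k)(a+e)$.
* By (9), $(\alpha h)y_+=-2(h,\zeta)x_\zeta+2\sigma(h,\zeta)x_\eta=-2(h,\zeta)y_-$.
* $y_+y_+=\zeta^2+\eta^2+2\sigma x_\alpha=2\zeta'^2+16\big(\tfrac1{32}\alpha^2+\tfrac\sigma8x_\alpha\big)=2\zeta'^2+16a$.

All results lie in $A_1(a)\oplus A_0(a)$, and Proposition 3 is proved. $\square$

**Step 7: the projection to $a$.** We shall need $\varphi_a$ on $S^2H$. For arbitrary $h,k\in H$, write $h=\tfrac14(h,\alpha)\alpha+h_\perp$ and similarly $k$. The coefficient of $\alpha^2$ in $hk$ relative to (2) is $\tfrac1{16}(h,\alpha)(k,\alpha)$, and $\alpha^2=16(a+e)$, while $\alpha\alpha^\perp$ and $S^2(\alpha^\perp)$ contribute nothing to $A_1(a)$. Hence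
$$\varphi_a(hk)=(h,\alpha)(k,\alpha)\qquad(a=a_\alpha^\sigma,\ h,k\in H).\tag{10}$$

## 7. Eight axes generate, and four suffice

**Proposition 4.** For every $s$, $X$ generates $A_s$, and so does the subset $\{a_\alpha^+:\alpha\in\Phi\}$. With either set, $A_s$ is a primitive axial algebra of Monster type.

**Step 1: the eight axes.** Let $D$ be the subalgebra generated by $X$. For $\alpha\in\Phi$,
$$\alpha^2=16(a_\alpha^++a_\alpha^-)\in D,\qquad x_\alpha=4(a_\alpha^+-a_\alpha^-)\in D.\tag{11}$$
Then $x_{\alpha_3}=x_{\alpha_1}x_{\alpha_2}$, $x_{\beta_3}=x_{\beta_1}x_{\beta_2}$ and $v=x_{\alpha_3}x_{\beta_3}$ lie in $D$. It remains to get the six mixed basis elements of $S^2H$. By $h^2k^2=4(h,k)hk$,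
$$\alpha_1^2\alpha_2^2=-8\,\alpha_1\alpha_2,\quad\beta_1^2\beta_2^2=-8\,\beta_1\beta_2,\quad\alpha_1^2\beta_2^2=4\,\alpha_1\beta_2,\quad\alpha_2^2\beta_1^2=-4\,\alpha_2\beta_1 .$$
The products $(\alpha_i,\beta_i)$ vanish for $i=1,2$, so $\alpha_i\beta_i$ must be reached differently: from $g^2(hk)=2(g,h)gk+2(g,k)gh$,
$$\beta_1^2(\alpha_1\alpha_2)=-2\,\alpha_1\beta_1,\qquad\beta_2^2(\alpha_1\alpha_2)=2\,\alpha_2\beta_2 .\tag{12}$$
All coefficients are powers of $2$ up to sign, hence invertible. So $S^2H\subseteq D$ and $D=A$.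

**Step 2: reduction to four.** Let $D'$ be the subalgebra generated by the four $a_\alpha^+$. The purpose is to produce the $a_\alpha^-$ with Miyamoto involutions. For each generator $a$, $D'$ is $\operatorname{ad}_a$-invariant, so it is the sum of its intersections with the eigenspaces of $a$, and therefore $\tau_a$-invariant. Now read off from (7) how $\tau_a$ acts for $a=a_\alpha^+$: it fixes $S^2H$ pointwise, it fixes $x_\xi$ for $\xi$ in the triple of $\alpha$, and for $\xi$ in the other triple it negates $x_\xi$ if $(\alpha,\xi)=\pm1$ and fixes it if $(\alpha,\xi)=0$. Since $(\alpha_1,\beta_2)=1$ and $(\alpha_2,\beta_1)=-1$, the involutions of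
$$a_{\beta_2}^+,\quad a_{\beta_1}^+,\quad a_{\alpha_2}^+,\quad a_{\alpha_1}^+$$
negate $x_{\alpha_1},x_{\alpha_2},x_{\beta_1},x_{\beta_2}$ respectively, so they send $a_{\alpha_1}^+,a_{\alpha_2}^+,a_{\beta_1}^+,a_{\beta_2}^+$ to $a_{\alpha_1}^-,a_{\alpha_2}^-,a_{\beta_1}^-,a_{\beta_2}^-$. Hence $X\subseteq D'$ and $D'=A$ by Step 1. With Proposition 3, the proposition follows. $\square$

## 8. The choice $s=\alpha_1\alpha_2+\beta_1\beta_2$

**Proof of Theorem 1.** Take $s=\alpha_1\alpha_2+\beta_1\beta_2$. By Proposition 4, $A_s$ with the eight axes of $X$, or with the four $a_\alpha^+$, is a primitive axial algebra of Monster type of dimension $17$. The property "every associating bilinear form on $A_s$ is zero" does not mention the generating set, so it suffices to check the hypotheses of Lemma 2 for $X$, with $x=x_{\alpha_3}$ and $y=x_{\beta_3}$.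

By (P5), $xy=v$. By (P7), $yv=0$. By (7), $v\in A_{1/32}(a)$ for each $a\in X$. Finally $vv=s$, and by (10), for $a=a_\alpha^\sigma$,
$$\varphi_a(s)=(\alpha_1,\alpha)(\alpha_2,\alpha)+(\beta_1,\alpha)(\beta_2,\alpha).$$
The four values are
$$\alpha=\alpha_1:\ 4\cdot(-2)+0\cdot1,\qquad\alpha=\alpha_2:\ (-2)\cdot4+(-1)\cdot0,$$
$$\alpha=\beta_1:\ 0\cdot(-1)+4\cdot(-2),\qquad\alpha=\beta_2:\ 1\cdot0+(-2)\cdot4,$$
each equal to $-8\ne0$. By Lemma 2 every associating form on $A_s$ is zero. $\blacksquare$

In detail, for a form $f$ on this algebra the contradiction runs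
$$-8f(a,a)=f(a,s)=f(a,vv)=f(av,v)=\tfrac1{32}f(v,v)=\tfrac1{32}f(x_{\alpha_3},x_{\beta_3}v)=0 .$$
So the statement of Section 2 is disproved over every admissible field.

## 9. The form $\tilde B$ and the dependence on $s$

We now prove the first part of Theorem 2; that $(A_s,X)$ is a primitive axial algebra of Monster type for every $s$ is Proposition 4. Let
$$U=S^2H\oplus\bigoplus_{\xi\in\Psi}\mathbb Fx_\xi ,$$
so $A=U\oplus\mathbb Fv$. Extend $B$ from (6) to a symmetric form $\tilde B$ on $A$ by letting the $x_\xi$ be orthogonal to each other and to $S^2H$, with $\tilde B(x_\xi,x_\xi)=2$ and $\tilde B(v,A)=0$. Call a linear map $M$ on $A$ self-adjoint if $\tilde B(Mp,q)=\tilde B(p,Mq)$ for all $p,q$. By commutativity, $\tilde B$ associates if and only if $\operatorname{ad}_w$ is self-adjoint for every $w\in A$.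

**Step 1: $\operatorname{ad}_{hk}$ and $\operatorname{ad}_{x_\xi}$ are self-adjoint, for $h,k\in H$ and $\xi\in\Psi$.** This is the part of associativity that holds for every $s$.

The map $\operatorname{ad}_{hk}$ preserves $S^2H$, each line $\mathbb Fx_\xi$ and $\mathbb Fv$, which are mutually $\tilde B$-orthogonal; on a line there is nothing to check. On $S^2H$, expand $B\big((hk)(h_1k_1),h_2k_2\big)$ by (P1) and (6). Each of the four terms of (P1) pairs one of $h,k$ with one of $h_1,k_1$, and (6) then pairs the two leftover vectors with $h_2,k_2$ in the two possible ways. So the result is the sum, over the $8$ perfect matchings of the six vectors in the pairs $\{h,k\},\{h_1,k_1\},\{h_2,k_2\}$ with no pair matched internally, of the products of the three inner products. This is totally symmetric in the three pairs, so $B((hk)p,q)=B(p,(hk)q)$ for $p,q\in S^2H$.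

Now let $M=\operatorname{ad}_{x_\xi}$, and let $\{\xi,\zeta,\eta\}$ be the triple of $\xi$. We have $Mv=0$ and $\tilde B(v,\cdot)=0$, so the condition holds when $p$ or $q$ is $v$; for the same reason the term $v=x_{\alpha_3}x_{\beta_3}$, when it occurs in an image of $M$, may be dropped. Modulo $\mathbb Fv$, $M$ maps $hk\mapsto(h,\xi)(k,\xi)x_\xi$ and $x_\xi\mapsto\xi^2$, interchanges $x_\zeta$ and $x_\eta$, and kills the $x$'s of the other triple. The condition is therefore trivially $0=0$ except for the pairs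
$$\tilde B(M(hk),x_\xi)=2(h,\xi)(k,\xi)=B(hk,\xi^2)=\tilde B(hk,Mx_\xi),$$
$$\tilde B(Mx_\zeta,x_\eta)=2=\tilde B(x_\zeta,Mx_\eta),$$
and these with the roles of the arguments exchanged, which hold by symmetry of $\tilde B$. (On the pairs $x_\zeta,x_\zeta$ and $x_\eta,x_\eta$ both sides agree because $\tilde B$ is symmetric.)

**Step 2: $\tilde B$ computes the projections, and the axes form a connected graph.** By Step 1, $\operatorname{ad}_a$ is self-adjoint for $a\in X$, so different eigenspaces of $a$ are $\tilde B$-orthogonal. Also $\tilde B(a,a)=\tfrac1{1024}B(\alpha^2,\alpha^2)+\tfrac1{64}\cdot2=\tfrac{32}{1024}+\tfrac2{64}=\tfrac1{16}$. Hence $\tilde B(a,y)=\varphi_a(y)\tilde B(a,a)$, that is,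
$$\varphi_a(y)=16\,\tilde B(a,y)\qquad(a\in X,\ y\in A).\tag{13}$$
In particular $\varphi_a(b)=\varphi_b(a)$ for $a,b\in X$. For $\alpha\ne\beta$ in $\Phi$ and any signs,
$$\varphi_{a_\alpha^\sigma}(a_\beta^{\sigma'})=\tfrac{16}{1024}B(\alpha^2,\beta^2)=\tfrac{16}{1024}\cdot2(\alpha,\beta)^2=\tfrac1{32}(\alpha,\beta)^2 .$$
This is non-zero for $\{\alpha,\beta\}=\{\alpha_1,\alpha_2\},\{\beta_1,\beta_2\},\{\alpha_1,\beta_2\},\{\alpha_2,\beta_1\}$, where $(\alpha,\beta)^2$ is $4$ or $1$. These pairs form a cycle of length four on $\Phi$, and all signs are allowed. So the graph on $X$ joining $a$ and $b$ when $\varphi_a(b)\neq0$ is connected.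

**Step 3: $U$ is the smallest subspace that contains $X$ and is invariant under $\operatorname{ad}_a$ for all $a\in X$.** This identifies the space $W$ of Section 3. The space $U$ is invariant: $\operatorname{ad}_a$ is a combination of $\operatorname{ad}_{\alpha^2}$ and $\operatorname{ad}_{x_\alpha}$ with $\alpha\in\Phi$, and the only product of elements of the spanning set of $U$ that leaves $U$ is $x_{\alpha_3}x_{\beta_3}$, where neither factor is $x_\alpha$ with $\alpha\in\Phi$. Conversely, let $W$ be an invariant subspace containing $X$. By (11), $W$ contains $\alpha^2$ and $x_\alpha$ for $\alpha\in\Phi$, and is invariant under $\operatorname{ad}_{\alpha^2}=16(\operatorname{ad}_{a_\alpha^+}+\operatorname{ad}_{a_\alpha^-})$ and $\operatorname{ad}_{x_\alpha}=4(\operatorname{ad}_{a_\alpha^+}-\operatorname{ad}_{a_\alpha^-})$. Every product displayed in Step 1 of Section 7 for elements of $S^2H$ is $\operatorname{ad}_{\gamma^2}$, $\gamma\in\Phi$, applied to an element already obtained, so $S^2H\subseteq W$;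 and $x_{\alpha_3}=\operatorname{ad}_{x_{\alpha_1}}x_{\alpha_2}$, $x_{\beta_3}=\operatorname{ad}_{x_{\beta_1}}x_{\beta_2}$ lie in $W$. So $U\subseteq W$.

**Step 4: if $s\in\operatorname{rad}B$, then $\tilde B$ is a Frobenius form with the desired properties.** By Step 1 only self-adjointness of $\operatorname{ad}_v$ is left. This map sends $hk\mapsto\tfrac14(h,k)v$, $x_\xi\mapsto0$, $v\mapsto s$. For $p,q\in U$, both $\tilde B(vp,q)$ and $\tilde B(p,vq)$ vanish, since $vU\subseteq\mathbb Fv\subseteq\operatorname{rad}\tilde B$. For $p=v$ and $q=y$ arbitrary, the condition reads $\tilde B(s,y)=\tilde B(v,vy)=0$; this holds because $s\in\operatorname{rad}B$ and $s\in S^2H$ is orthogonal to the $x_\xi$ and to $v$. The case $q=v$ follows by symmetry. So $\tilde B$ associates; it is non-zero, with $\tilde B(a,a)=\tfrac1{16}\neq0$ for all $a\in X$. It is Miyamoto-invariant because, by (7), each $\tau_a$ with $a\in X$ fixes $S^2H$ pointwise and multiplies each $x_\xi$ and $v$ by $\pm1$.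

**Step 5: for any $s$, every associating form is a multiple of $\tilde B$.** Let $f$ associate on $A_s$. By Lemma 1, for $a,b\in X$,
$$\varphi_a(b)f(a,a)=f(a,b)=\varphi_b(a)f(b,b).$$
By Step 2, $\varphi_a(b)=\varphi_b(a)$ and the graph is connected, so $f(a,a)=c$ is the same for all $a\in X$. With (13), $f(a,\cdot)=c\,\varphi_a=16c\,\tilde B(a,\cdot)$.

If $f(y,\cdot)=16c\,\tilde B(y,\cdot)$ and $a\in X$, then for all $z$
$$f(ay,z)=f(ya,z)=f(y,az)=16c\,\tilde B(y,az)=16c\,\tilde B(ay,z).$$
So the $y$ with this property form a subspace that contains $X$ and is invariant under each $\operatorname{ad}_a$; by Step 3 it contains $U$.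

It remains to treat $f(v,\cdot)$. For $u\in U$ we claim $f(v,u)=0$. Indeed $v\in A_{1/32}(a)$ for all $a\in X$, while by (7) $S^2H$ and $x_{\alpha_1},x_{\alpha_2},x_{\alpha_3}$ lie in $A_+(a_{\alpha_1}^+)$ and $x_{\beta_1},x_{\beta_2},x_{\beta_3}$ lie in $A_+(a_{\beta_1}^+)$; Lemma 1 applies. Finally $f(v,v)=f(x_{\alpha_3},x_{\beta_3}v)=0$. So $f(v,\cdot)=0=16c\,\tilde B(v,\cdot)$, and $f=16c\,\tilde B$.

**Step 6: conclusion of the two cases.** If $s\in\operatorname{rad}B$, then by Steps 4 and 5 the Frobenius forms on $A_s$ are exactly the non-zero multiples of $\tilde B$. For any $s$ and any associating $f=16c\,\tilde B$, each $y\in S^2H$ satisfies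
$$16c\,B(y,s)=f(y,s)=f(y,vv)=f(yv,v)\in\mathbb F\,f(v,v)=0,$$
because $yv\in\mathbb Fv$ by (P6). If $s\notin\operatorname{rad}B$, some $y$ has $B(y,s)\neq0$; then $c=0$ and $f=0$, so there is no Frobenius form.

## 10. Non-degeneracy outside characteristic $11$, and simplicity

The rest of Theorem 2 concerns $\operatorname{char}\mathbb F\neq11$.

**Step 1: $\operatorname{rad}B=0$.** We first show that the form on $H$ is non-degenerate. In the basis $\alpha_1,\alpha_2,\beta_1,\beta_2$ its Gram matrix is
$$\begin{pmatrix}P&K\\K^T&P\end{pmatrix},\qquad P=\begin{pmatrix}4&-2\\-2&4\end{pmatrix},\quad K=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.$$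
For a symmetric $2\times2$ matrix $M=\begin{pmatrix}p&q\\q&r\end{pmatrix}$ one has $K^TMK=\begin{pmatrix}r&-q\\-q&p\end{pmatrix}$, the adjugate of $M$. With $M=P^{-1}$ and $\det P=12\neq0$ this gives $K^TP^{-1}K=\det(P^{-1})\,P=\tfrac1{12}P$. By the Schur complement formula the determinant of the Gram matrix is
$$\det P\cdot\det\big(P-K^TP^{-1}K\big)=\det P\cdot\det\big(\tfrac{11}{12}P\big)=12\cdot\tfrac{121}{144}\cdot12=121\neq0 .$$
Since $\operatorname{char}\mathbb F\ne2$, $H$ has an orthogonal basis $e_1,\dots,e_4$, and $(e_i,e_i)=d_i\ne0$. By (6) the $e_ie_j$, $i\le j$, are mutually $B$-orthogonal, with $B(e_ie_j,e_ie_j)=d_id_j$ for $i<j$ and $2d_i^2$ for $i=j$. All these are non-zero, so $\operatorname{rad}B=0$. As $\tilde B(x_\xi,x_\xi)=2\neq0$, also $\operatorname{rad}\tilde B=\mathbb Fv$.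

**Step 2: $A_s$ is simple for $s\ne0$.** Let $J\neq0$ be an ideal. For $a\in X$, $J$ is $\operatorname{ad}_a$-invariant, hence the sum of its intersections with the eigenspaces of $a$. In particular $\varphi_a(y)a\in J$ for every $y\in J$.

Suppose first that $J$ contains some $a\in X$. Then $\varphi_b(a)b\in J$ for every $b\in X$, so $J$ contains all neighbors $b$ of $a$ in the graph of Section 9, Step 2. By connectedness $X\subseteq J$, and since $X$ generates $A$, $J=A$.

Suppose now that $J$ contains no element of $X$. Then $\varphi_a(y)=0$ for all $a\in X$, $y\in J$, that is, $\tilde B(a,J)=0$ by (13). The set of $u\in A$ with $\tilde B(u,J)=0$ is a subspace containing $X$, and it is invariant under $\operatorname{ad}_a$, $a\in X$, since $\tilde B(au,z)=\tilde B(u,az)=0$ for $z\in J$, as $az\in J$. By Step 3 of Section 9 it contains $U$; it contains $v$ as well. So $J\subseteq\operatorname{rad}\tilde B=\mathbb Fv$, and $J=\mathbb Fv$. But then $s=vv\in J\cap S^2H=0$, contradicting $s\neq0$.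

Hence $A_s$ is simple. Since $\operatorname{rad}B=0$ and $s\neq0$, we have $s\notin\operatorname{rad}B$, and Section 9, Step 6 says that $A_s$ has no Frobenius form. This completes the proof of Theorem 2. $\blacksquare$
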